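\title{Faces of simplicial polytopes that carry no affine stress}

\begin{abstract}
We disprove a conjecture from a paper of Murai, Novik and Zheng on affine stresses. For every $i\ge 4$ and $d\ge 2i$ we construct a simplicial $d$-polytope without missing faces of dimension $\ge d-i+1$ that has an $(i-1)$-face participating in no affine $i$-stress. For $2i<d$ the failure comes from the special position of the vertices: for simplicial spheres with generic embeddings the conjectured conclusion holds in a stronger form. It also holds, for polytopes and for generic spheres, whenever $2i\le d$ and there are no missing faces of dimension $\ge d-2i+2$.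
\end{abstract}

\section{Introduction}

Let $\Delta$ be a simplicial complex on the vertex set $V=\{1,\dots,n\}$ and let $p:V\to\mathbb{R}^d$ be a map. Lee's affine stresses extend the affine dependencies among the points $p(j)$ to higher degree. Let $S=\mathbb{R}[y_1,\dots,y_n]$. An \emph{affine $i$-stress} on $(\Delta,p)$ is a homogeneous polynomial $\Phi\in S$ of degree $i$ such that
\begin{itemize}
\item[(a)] the support $\{j: y_j\text{ divides }m\}$ of every monomial $m$ occurring in $\Phi$ is a face of $\Delta$;
\item[(b)] $\sum_j p(j)\,\partial\Phi/\partial y_j=0$ and $\sum_j\partial\Phi/\partial y_j=0$.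
\end{itemize}
These polynomials form a vector space $\mathcal{S}_i(\Delta,p)$. An $(i-1)$-face $F$ of $\Delta$, that is, a face with $i$ vertices, \emph{participates} in $\Phi$ if the squarefree monomial $y^F=\prod_{j\in F}y_j$ has a nonzero coefficient in $\Phi$.

An affine $1$-stress $\sum_j c_jy_j$ is an affine dependency: $\sum_j c_jp(j)=0$ and $\sum_jc_j=0$. For an affine $2$-stress $\sum_{uv}\omega_{uv}y_uy_v+\sum_uc_uy_u^2$, comparing coefficients of $y_u$ in (b) gives $2c_u=-\sum_v\omega_{uv}$ and $\sum_v\omega_{uv}\bigl(p(v)-p(u)\bigr)=0$. So an affine $2$-stress is a system of forces along the edges that is in equilibrium at every vertex, and an edge participates when it is loaded.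

We consider two settings. If $\Delta=\partial P$ is the boundary complex of a simplicial $d$-polytope $P$, the \emph{natural embedding} sends each vertex to its position in $\mathbb{R}^d$. If $\Delta$ is a \emph{simplicial $(d-1)$-sphere}, that is, a simplicial complex homeomorphic to $S^{d-1}$, a \emph{generic embedding} is a map $p$ whose $nd$ coordinates are algebraically independent over $\mathbb{Q}$. Which faces participate in some affine $i$-stress? An obstruction comes from missing faces. A \emph{missing face} of $\Delta$ is a set $T\subseteq V$ with $T\notin\Delta$ all of whose proper subsets lie in $\Delta$; its dimension is $|T|-1$. For instance, place a new vertex $z$ just beyond a facet $H$ of $P$. The $d$ edges at $z$ have linearly independent directions, so no affine $2$-stress loads them, and $H$ has become a missing face of dimension $d-1$. The next example shows the same threshold in every degree.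

\begin{example}\label{ex:freesum}
Let $a+b=d$ with $a,b\ge1$, and let $P$ be the convex hull of an $a$-simplex and a $b$-simplex that lie in complementary subspaces of $\mathbb{R}^d$ and contain the origin in their relative interiors. Omit one vertex from each simplex; the linear functional equal to $1$ on the remaining $d$ vertices is negative on the two omitted ones. These $d$-sets are the facets (Lemma~\ref{lem:facets}), so the missing faces are the two simplices, of dimensions $a$ and $b$. The $d+2$ vertices have one affine dependency $(c_j)$ up to scaling, and all $c_j$ are nonzero. Condition (b) says that $\Phi$ is constant along the hyperplane $\sum_jc_jy_j=0$, so $\Phi$ is a multiple of $(\sum_jc_jy_j)^i$, in which every monomial of degree $i$ occurs. Condition (a) holds for this power exactly when $i\le\min(a,b)$, that is, when $\max(a,b)\le d-i$. Thus every $(i-1)$-face participates if there is no missing face of dimension $\ge d-i+1$, and no face participates otherwise.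
\end{example}

It is natural to guess that large missing faces are the only obstruction. The following conjecture is posed in \cite{MNZ}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $2\le i\le d/2$ and let $\Delta$ be either the boundary complex of a simplicial $d$-polytope with its natural embedding $p$ or a simplicial $(d-1)$-sphere with a generic embedding $p$. Assume that $\Delta$ has no missing faces of dimension $\ge d-i+1$. Then every $(i-1)$-face of $\Delta$ participates in some affine $i$-stress on $(\Delta,p)$. In particular, the space of affine $i$-stresses of $(\Delta,p)$ determines the $(i-1)$-skeleton of $\Delta$.}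
\end{quote}

The last sentence, which we call the \emph{reconstruction clause}, follows from the one before it: the $(i-1)$-faces are then the supports of the squarefree monomials that occur in stresses, and every smaller face lies in an $(i-1)$-face. Our main result is that the Conjecture is false.

\begin{theorem}\label{thm:counter}
Let $i\ge4$, $d\ge2i$, and $i=i_1+i_2$ with $i_1,i_2\ge2$. There is a simplicial $d$-polytope $P$, all of whose missing faces have dimension at most $d-2i+2+\max(i_1,i_2)\le d-i$, and an $(i-1)$-face $F$ of $P$ that participates in no affine $i$-stress of $\partial P$ with its natural embedding.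
\end{theorem}

To state the positive results we pass to the dual, algebraic side. For a field $K$ put $x_T=\prod_{j\in T}x_j$, let $I_\Delta\subset K[x_1,\dots,x_n]$ be the ideal generated by the $x_T$ with $T\notin\Delta$, and let $K[\Delta]=K[x]/I_\Delta$ be the \emph{face ring}; the monomials supported on faces form a basis of it. Put
\[
\theta_k=\sum_{j}p(j)_k\,x_j\quad(1\le k\le d),\qquad \ell=\sum_jx_j,\qquad B=\mathbb{R}[\Delta]/(\theta_1,\dots,\theta_d,\ell).
\]
The space $B_i$ is dual to $\mathcal{S}_i(\Delta,p)$ (Lemma~\ref{lem:dual}).

\begin{theorem}\label{thm:generic}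
Let $\Delta$ be a simplicial $(d-1)$-sphere with a generic embedding $p$. Let $i\ge1$, $2i<d$, and assume that $\Delta$ has no missing faces of dimension $\ge d-i+1$. Then the kernel of $\mathbb{Q}[\Delta]_i\to B_i$ is exactly $\ell\,\mathbb{Q}[\Delta]_{i-1}$. In particular, every monomial of degree $i$ supported on a face of $\Delta$ has a nonzero coefficient in some affine $i$-stress. A single affine $i$-stress can be chosen in which every $(i-1)$-face participates, so the space of affine $i$-stresses determines the $(i-1)$-skeleton.
\end{theorem}

\begin{theorem}\label{thm:small}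
Let $1\le i\le d/2$ and let $\Delta$ be either the boundary complex of a simplicial $d$-polytope with its natural embedding $p$ or a simplicial $(d-1)$-sphere with a generic embedding $p$. If $\Delta$ has no missing faces of dimension $\ge d-2i+2$, then every $(i-1)$-face participates in some affine $i$-stress.
\end{theorem}

For flag spheres and flag polytopes, where all missing faces have dimension $1$, Theorem~\ref{thm:small} covers every $i\le d/2$. On the other side, Theorem~\ref{thm:counter} with $i_1,i_2$ as equal as possible shows that for $i\ge4$ the conclusion can fail for polytopes whose missing faces all have dimension $\le d-2i+2+\lceil i/2\rceil$. The reconstruction clause survives for polytopes with $2i<d$ by the following known result, of which we include a proof.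

\begin{proposition}[\cite{MNZ}]\label{prop:reconstruct}
Let $i\ge1$, $2i<d$, and let $P$ be a simplicial $d$-polytope without missing faces of dimension $\ge d-i+1$. Then the space of affine $i$-stresses determines the points $p(1),\dots,p(n)$ up to affine equivalence, hence it determines $\partial P$.
\end{proposition}

By Theorem~\ref{thm:counter}, this reconstruction cannot be carried out by reading off which faces participate. We do not settle the Conjecture for polytopes with $i\in\{2,3\}$ or for generic spheres with $d=2i$, in both cases outside the range of Theorem~\ref{thm:small}, and we do not settle the reconstruction clause for polytopes with $d=2i$.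

The counterexample (Section~\ref{sec:counter}) uses only the two elementary lemmas of Section~\ref{sec:dict}. The positive results rest on Poincar\'e duality and the Lefschetz property for face rings of spheres, recalled in Sections~\ref{sec:gor} and~\ref{sec:lef}.

\section{Stresses as a dual space, and a test for facets}\label{sec:dict}

Let $x_j$ act on $S$ as $\partial/\partial y_j$, so that (b) reads $\theta_k\Phi=0$ for all $k$ and $\ell\Phi=0$. The pairing $\mathbb{R}[x]_i\times S_i\to\mathbb{R}$, $(f,\Phi)\mapsto f\Phi$, is perfect, because $x^\mu y^\nu$ is $\mu!=\prod_j\mu_j!$ if $\mu=\nu$ and $0$ otherwise. Let $I=I_\Delta+(\theta_1,\dots,\theta_d,\ell)\subset\mathbb{R}[x]$, so $B=\mathbb{R}[x]/I$.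

\begin{lemma}\label{lem:dual}
\begin{itemize}
\item[(1)] $\mathcal{S}_i(\Delta,p)$ is the annihilator of $I_i$, so the pairing identifies it with the dual space of $B_i$.
\item[(2)] A monomial $y^\mu$ of degree $i$ has a nonzero coefficient in some affine $i$-stress if and only if $x^\mu\ne0$ in $B_i$. In particular, an $(i-1)$-face $F$ participates in some affine $i$-stress if and only if $x_F\notin I$.
\item[(3)] For every affine function $c$ on $\mathbb{R}^d$ we have $\sum_jc(p(j))\,x_j\in I$.
\end{itemize}
\end{lemma}

\begin{proof}
We have $x_T\Phi=0$ exactly when no monomial of $\Phi$ has support containing $T$. So (a) says $I_\Delta\Phi=0$, and $\Phi\in S_i$ is a stress exactly when $I\Phi=0$. If $I_i\Phi=0$ and $f\in I_j$ with $j\le i$, then $f\Phi$ pairs to zero with all of $\mathbb{R}[x]_{i-j}$, so $f\Phi=0$. This proves (1). The coefficient of $y^\mu$ in $\Phi$ is $x^\mu\Phi/\mu!$, which gives (2). If $c(u)=c_0+\sum_kc_ku_k$, the form in (3) is $c_0\ell+\sum_kc_k\theta_k$.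
\end{proof}

We determine the faces of several polytopes by exhibiting supporting hyperplanes. The next lemma says when a list of facets is complete.

\begin{lemma}\label{lem:facets}
Let $e\ge1$, let $q:X\to\mathbb{R}^e$ be a map on a finite set with $|X|>e$, and let $\mathcal{W}$ be a family of $e$-subsets of $X$ that covers $X$. Assume that for each $W\in\mathcal{W}$ the points $q(w)$, $w\in W$, are affinely independent and some affine function $\eta_W$ vanishes on them and is positive at $q(x)$ for all $x\in X\setminus W$. Assume also that every $(e-1)$-subset of a member of $\mathcal{W}$ lies in two members. Then $Q=\operatorname{conv}q(X)$ is a simplicial $e$-polytope with the $|X|$ distinct vertices $q(x)$, and $\mathcal{W}$ is the family of vertex sets of its facets.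
\end{lemma}

\begin{proof}
If $x\in W$ and $x'\ne x$, then $q(x')\neq q(x)$ by affine independence if $x'\in W$ and by the value of $\eta_W$ otherwise. The polytope $Q$ is $e$-dimensional and each $W$ spans a facet that is a simplex. A ridge of such a facet is spanned by an $(e-1)$-subset of $W$, and the two facets of $Q$ that contain it both come from $\mathcal{W}$. The graph of facets of a polytope, with adjacency along ridges, is connected, so all facets come from $\mathcal{W}$.
\end{proof}

\section{The counterexample}\label{sec:counter}

We first build a polytope $M$ in which a face $F$ with $i$ vertices carries no stress, with room to spare, but whose missing faces are too large for its dimension. We then spend the room to raise the dimension without creating larger missing faces.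

\subsection{A simplex with two new vertices}

Let $i_1,i_2,g\ge1$, $i=i_1+i_2$ and $N=i+g$. Let $\tau\subset\mathbb{R}^{N-1}$ be a simplex with vertex set $U=F_1\sqcup F_2\sqcup G$, where $|F_1|=i_1$, $|F_2|=i_2$, $|G|=g$, and put $F=F_1\cup F_2$. Let $\lambda_v$ ($v\in U$) be the barycentric coordinates of $\tau$; they are affine functions with sum $1$. For $b\in\{1,2\}$ write $b'=3-b$. Put
\[
\varepsilon=\frac1{2N},\qquad \alpha_b=\frac{1+i_{b'}\varepsilon}{i_b+g}>\frac1N>\varepsilon,
\]
and let $z_b$ be the point with $\lambda_v(z_b)=\alpha_b$ for $v\in F_b\cup G$ and $\lambda_v(z_b)=-\varepsilon$ for $v\in F_{b'}$; these numbers sum to $1$. Thus $z_b$ lies slightly outside $\tau$, near the barycenter $q_b$ of the face $F_b\cup G$ (Figure~\ref{fig:M}). Let $M=\operatorname{conv}(U\cup\{z_1,z_2\})$ and $\Sigma=\partial M$.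

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\coordinate (f1) at (0,0); \coordinate (f2) at (4,0); \coordinate (g) at (2,3);
\coordinate (z1) at (0.5,1.75); \coordinate (z2) at (3.5,1.75);
\draw[thick] (f1)--(f2)--(z2)--(g)--(z1)--cycle;
\draw[dashed] (f1)--(g)--(f2);
\foreach \c in {f1,f2,g,z1,z2} \fill (\c) circle (1.8pt);
\draw[fill=white] (1,1.5) circle (1.8pt); \draw[fill=white] (3,1.5) circle (1.8pt);
\node[below left] at (f1) {$f_1$}; \node[below right] at (f2) {$f_2$}; \node[above] at (g) {$g_0$};
\node[left] at (z1) {$z_1$}; \node[right] at (z2) {$z_2$};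
\node[right] at (1.05,1.4) {$q_1$}; \node[left] at (2.95,1.4) {$q_2$};
\end{tikzpicture}
\caption{The polytope $M$ for $F_1=\{f_1\}$, $F_2=\{f_2\}$, $G=\{g_0\}$. The new vertex $z_b$ hides the face $F_b\cup G$ (dashed) of the triangle $f_1f_2g_0$. The barycenter $q_b$ of the hidden face lies in the interior of $M$, and its barycentric coordinate at the opposite vertex of the triangle is still zero.}
\label{fig:M}
\end{figure}

\begin{lemma}\label{lem:M}
$M$ is a simplicial $(N-1)$-polytope with vertex set $U\cup\{z_1,z_2\}$. Its facets $W$, with affine functions $\eta_W$ that vanish on $W$ and are positive at the other vertices, are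
\begin{itemize}
\item[$(\mathrm{I})$] $W=U\setminus\{g_0\}$ for $g_0\in G$, with $\eta_W=\lambda_{g_0}$;
\item[$(\mathrm{II}_b)$] $W=\{z_b\}\cup U\setminus\{f,v\}$ for $f\in F_{b'}$, $v\in F_b\cup G$, with $\eta_W=\alpha_b\lambda_f+\varepsilon\lambda_v$; we call this facet $W_b(f,v)$.
\end{itemize}
The missing faces of $\Sigma$ are
\begin{equation}\label{eq:nonfaces}
F_1\cup G,\qquad F_2\cup G,\qquad \{z_1\}\cup F_2,\qquad \{z_2\}\cup F_1,\qquad \{z_1,z_2\}.
\end{equation}
Moreover $\eta_W(q_1)>0$ and $\eta_W(q_2)>0$ for every facet $W$.
\end{lemma}

\begin{proof}
We apply Lemma~\ref{lem:facets}. In type $(\mathrm{I})$, $\eta_W$ vanishes on $W$ and takes the values $1,\alpha_1,\alpha_2$ at $g_0,z_1,z_2$. In type $(\mathrm{II}_b)$, it vanishes on $U\setminus\{f,v\}$, and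
\[
\eta_W(z_b)=-\alpha_b\varepsilon+\varepsilon\alpha_b=0,\qquad \eta_W(f)=\alpha_b,\qquad \eta_W(v)=\varepsilon,\qquad \eta_W(z_{b'})\ge\alpha_b\alpha_{b'}-\varepsilon^2>0 .
\]
The set $W_b(f,v)$ is affinely independent because $\lambda_v$ vanishes on $U\setminus\{f,v\}$ and not at $z_b$. An $(N-2)$-subset of a listed set has one of the following forms.
\begin{itemize}
\item $U\setminus\{g_0,g_0'\}$ with $g_0,g_0'\in G$ lies in two sets of type $(\mathrm{I})$.
\item $U\setminus\{g_0,f\}$ with $g_0\in G$, $f\in F_{b'}$ lies in $U\setminus\{g_0\}$ and in $W_b(f,g_0)$.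
\item $U\setminus\{f_1,f_2\}$ with $f_1\in F_1$, $f_2\in F_2$ lies in $W_1(f_2,f_1)$ and in $W_2(f_1,f_2)$.
\item $W_b(f,v)\setminus\{w\}$ with $w\in U$ also lies in $W_b(w,v)$ if $w\in F_{b'}$, and in $W_b(f,w)$ if $w\in F_b\cup G$.
\end{itemize}
The listed sets cover all $N+2$ points, so they are the facets.

No set in \eqref{eq:nonfaces} lies in a facet: a facet of type $(\mathrm{I})$ omits $z_1$, $z_2$ and a point of $G$, while $W_b(f,v)$ omits $z_{b'}$, a point of $F_{b'}$ and a point of $F_b\cup G$. Conversely, let $T$ contain none of the five sets. If $T\subseteq U$ and $T\not\supseteq G$, then $T$ lies in a facet of type $(\mathrm{I})$. If $G\subseteq T\subseteq U$, then $T$ omits some $f_1\in F_1$ and some $f_2\in F_2$, so $T\subseteq W_1(f_2,f_1)$. If $z_b\in T$, then $T$ omits $z_{b'}$, some $f\in F_{b'}$ and some $v\in F_b\cup G$, so $T\subseteq W_b(f,v)$. Since none of the five sets contains another, they are the missing faces.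

Finally, $\lambda_v(q_b)$ equals $1/(i_b+g)$ for $v\in F_b\cup G$ and $0$ for $v\in F_{b'}$. All these values are nonnegative, and $\lambda_{g_0}(q_b)>0$ in type $(\mathrm{I})$, $\lambda_v(q_b)>0$ in type $(\mathrm{II}_b)$, and $\lambda_f(q_b)>0$ in type $(\mathrm{II}_{b'})$, where $f\in F_b$.
\end{proof}

\subsection{The mechanism, and the case $i=4$, $d=8$}\label{sub:mech}

The set $F$ lies in the facets of type $(\mathrm{I})$, so it is an $(i-1)$-face of $M$. We compute $x_F$ in the ring $B$ of $M$, writing $u_b=x_{z_b}$. Lemma~\ref{lem:dual}(3) applied to $\lambda_f$ shows that all $x_f$ with $f\in F_b$ equal one element $X_b=\varepsilon u_{b'}-\alpha_bu_b$. The missing faces give $u_1u_2=0$ and $0=u_bX_{b'}^{i_{b'}}=\varepsilon^{i_{b'}}u_b^{i_{b'}+1}$. Since $u_1u_2=0$, the element $x_F=X_1^{i_1}X_2^{i_2}$ is a linear combination of $u_1^i$ and $u_2^i$, and both vanish. So $F$ carries no stress. But $M$ has dimension $N-1=i+g-1$, where the Conjecture forbids missing faces of dimension $\ge g$, and $F_b\cup G$ has dimension $i_b+g-1\ge g$.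

There is room in this computation. The term $u_1^i$ arises as $u_1^{i_1}\cdot u_1^{i_2}$ with the first factor from $X_1^{i_1}$, and a single factor $u_1$ from $X_1^{i_1}$ would already kill $X_2^{i_2}$. So we may add to $X_1$ any element $\xi_1$ with $\xi_1^{i_1}=0$. Such an element appears when we take the join with the boundary of an $(i_1-1)$-simplex, and this raises the dimension by $i_1-1$ while adding only one missing face, with $i_1$ vertices. Doing this for $b=1,2$ gives $d=(i+g-1)+(i-2)$. The Conjecture now forbids only dimensions $\ge d-i+1=g+i-2$, and $F_b\cup G$ is allowed exactly when $i_b\le i-2$. This is the only reason for the hypotheses $i_1,i_2\ge2$ and $i\ge4$. The number $g=d-2i+3$ adjusts the dimension.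

In the smallest case $i_1=i_2=2$, $g=3$, $N=7$, we have $\varepsilon=\frac1{14}$ and $\alpha_1=\alpha_2=\alpha=\frac8{35}$. Embed $M$ in $\mathbb{R}^6\times\mathbb{R}\times\mathbb{R}$ and add the four points $(q_1,\pm1,0)$ and $(q_2,0,\pm1)$. This double bipyramid has $13$ vertices, and its missing faces have dimension at most $4=d-i$. The last two coordinate functions show that the variables of $(q_1,\pm1,0)$ equal one element $\xi_1$ and those of $(q_2,0,\pm1)$ equal one element $\xi_2$. Each pair is a missing edge, so $\xi_1^2=\xi_2^2=0$. For $f\in F_b$ we have $\lambda_f(q_b)=\frac15$ and $\lambda_f(q_{b'})=0$, so $x_f=X_b=-(\gamma\xi_b+\alpha u_b-\varepsilon u_{b'})$ with $\gamma=\frac25$. Because $u_1u_2=0$, only the terms of $X_1^2X_2^2$ free of $u_2$ and those free of $u_1$ matter. The terms free of $u_2$ sum to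
\[
(\gamma\xi_1+\alpha u_1)^2(\gamma\xi_2-\varepsilon u_1)^2=(2\gamma\alpha\xi_1+\alpha^2u_1)\cdot u_1(\gamma\xi_2-\varepsilon u_1)^2=(2\gamma\alpha\xi_1+\alpha^2u_1)\cdot u_1X_2^2=0 ,
\]
the terms free of $u_1$ vanish by symmetry, and the term counted twice is $\gamma^4\xi_1^2\xi_2^2=0$. The position of $q_2$ matters: if $\xi_2$ entered $X_1$ as well, the first factor would contain a term $\xi_1\xi_2$ not divisible by $u_1$. The point $q_b$ can be both interior to $M$, as convexity requires, and on the flat where $\lambda_f=0$ for all $f\in F_{b'}$, because $z_b$ has pushed the face $F_b\cup G$ of $\tau$ inside.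

\subsection{The polytope $P$}

Let $i,d,i_1,i_2$ be as in Theorem~\ref{thm:counter} and put $g=d-2i+3\ge3$, so $N=d-i+3$. For $b=1,2$ choose vectors $s_{b,1},\dots,s_{b,i_b}$ that span $\mathbb{R}^{i_b-1}$ and have sum zero; any $i_b-1$ of them form a basis. In $\mathbb{R}^{N-1}\times\mathbb{R}^{i_1-1}\times\mathbb{R}^{i_2-1}=\mathbb{R}^d$ identify each vertex $w$ of $M$ with $(w,0,0)$ and put
\[
c_{1,k}=(q_1,s_{1,k},0),\qquad c_{2,k}=(q_2,0,s_{2,k}),\qquad C_b=\{c_{b,1},\dots,c_{b,i_b}\}.
\]
Let $P$ be the convex hull of $U\cup\{z_1,z_2\}\cup C_1\cup C_2$. Recall that the \emph{join} of complexes on disjoint vertex sets consists of the unions of one face from each, and let $\partial C_b$ be the complex of proper subsets of $C_b$.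

\begin{lemma}\label{lem:P}
$P$ is a simplicial $d$-polytope with $\partial P=\Sigma*\partial C_1*\partial C_2$.
\end{lemma}

\begin{proof}
We apply Lemma~\ref{lem:facets} to the sets $W\cup(C_1\setminus\{c_{1,k_1}\})\cup(C_2\setminus\{c_{2,k_2}\})$, where $W$ is a facet of $\Sigma$; they have $(N-1)+(i_1-1)+(i_2-1)=d$ elements and are the facets of the join. Let $\varphi_b$ be the linear functional on $\mathbb{R}^{i_b-1}$ with $\varphi_b(s_{b,k})=-\eta_W(q_b)$ for $k\ne k_b$. Since the $s_{b,k}$ sum to zero, $\varphi_b(s_{b,k_b})=(i_b-1)\eta_W(q_b)$. The affine function $(u,s,t)\mapsto\eta_W(u)+\varphi_1(s)+\varphi_2(t)$ agrees with $\eta_W$ on the vertices of $M$, vanishes at $c_{b,k}$ for $k\ne k_b$, and takes the value $i_b\eta_W(q_b)$ at $c_{b,k_b}$, which is positive by Lemma~\ref{lem:M}. In an affine dependency among the $d$ points, projection to the second and third factors kills the coefficients of the $c_{b,k}$, and then the independence of $W$ kills the rest. Removing a point of $W$ leaves a set that lies in two members, one for each facet of $\Sigma$ through the resulting ridge; removing $c_{b,k}$ leaves a set that also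 lies in the member with $k$ in place of $k_b$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
A set is a non-face of a join exactly when its intersection with the vertex set of some factor is a non-face. So the missing faces of $\partial P$ are the sets \eqref{eq:nonfaces} together with $C_1$ and $C_2$. Their sizes are $i_b+g$, $i_b+1$, $2$ and $i_b$, and the largest is $\max(i_1,i_2)+g$. Hence all missing faces have dimension at most $d-2i+2+\max(i_1,i_2)$, which is at most $d-i$ because $i_b\le i-2$. The set $F$ is a face of $\Sigma$, hence an $(i-1)$-face of $P$. By Lemma~\ref{lem:dual}(2) it remains to show that $x_F=0$ in the ring $B$ of $P$.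

For $k\ne k'$ there is a linear functional on $\mathbb{R}^{i_b-1}$ with value $1$ at $s_{b,k}$, value $-1$ at $s_{b,k'}$ and value $0$ at the other $s_{b,\cdot}$, because these values respect the only relation $\sum_ks_{b,k}=0$. By Lemma~\ref{lem:dual}(3), all variables $x_c$ with $c\in C_b$ equal one element $\xi_b\in B_1$. Put $u_b=x_{z_b}$ and $\gamma_b=i_b/(i_b+g)$. For $f\in F_b$, the function $(u,s,t)\mapsto\lambda_f(u)$ has value $1$ at $f$, $\alpha_b$ at $z_b$, $-\varepsilon$ at $z_{b'}$, $1/(i_b+g)$ at each point of $C_b$, and $0$ at all other vertices. Therefore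
\[
x_f=X_b:=-(\gamma_b\xi_b+\alpha_bu_b-\varepsilon u_{b'})\qquad(f\in F_b),
\]
and the non-faces $C_b$, $\{z_1,z_2\}$ and $\{z_b\}\cup F_{b'}$ give
\[
\xi_b^{i_b}=0,\qquad u_1u_2=0,\qquad u_bX_{b'}^{i_{b'}}=0\qquad(b=1,2).
\]
View $(-1)^ix_F=(-X_1)^{i_1}(-X_2)^{i_2}$ as a polynomial $\rho(u_1,u_2)$ with coefficients in $\mathbb{R}[\xi_1,\xi_2]$. Since $u_1u_2=0$, we have $\rho(u_1,u_2)=\rho(u_1,0)+\rho(0,u_2)-\rho(0,0)$ in $B$. The last term is a multiple of $\xi_1^{i_1}=0$. In
\[
\rho(u_1,0)=(\gamma_1\xi_1+\alpha_1u_1)^{i_1}(\gamma_2\xi_2-\varepsilon u_1)^{i_2}
\]
the first factor lies in $u_1B$, because $\xi_1^{i_1}=0$. Also $u_1(\gamma_2\xi_2-\varepsilon u_1)^{i_2}=u_1(-X_2)^{i_2}=0$, because $\gamma_2\xi_2-\varepsilon u_1$ and $-X_2$ differ by a multiple of $u_2$. Hence $\rho(u_1,0)=0$, and exchanging the indices $1$ and $2$ gives $\rho(0,u_2)=0$. Thus $x_F=0$ in $B$.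
\end{proof}

\section{Artinian reductions of face rings of spheres}\label{sec:gor}

For a face $G$ of a complex $\Gamma$, the \emph{star} is $\operatorname{st}G=\{T: T\cup G\in\Gamma\}$ and the \emph{link} is $\operatorname{lk}G=\{T\in\operatorname{st}G: T\cap G=\emptyset\}$. A complex $\Gamma$ of dimension $e-1$ is a \emph{homology $(e-1)$-sphere} over a field $K$ if for every face $G$, including $G=\emptyset$, the link $\operatorname{lk}G$ has the $K$-homology of a sphere of dimension $e-1-|G|$. Simplicial spheres are homology spheres over every field, and links and suspensions of homology spheres are homology spheres. In a homology sphere all facets have $e$ vertices, each ridge lies in exactly two facets, and any two facets are connected by a chain of facets adjacent along ridges.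

Linear forms $\theta_1,\dots,\theta_e$ are a \emph{linear system of parameters} (l.s.o.p.) for $K[\Gamma]$ if $A=K[\Gamma]/(\theta_1,\dots,\theta_e)$ is finite-dimensional; $A$ is then an \emph{Artinian reduction}. We use the following standard facts for a homology $(e-1)$-sphere $\Gamma$ over $K$.
\begin{itemize}
\item[(F1)] The forms $\theta_1,\dots,\theta_e$ are an l.s.o.p.\ if and only if for each facet $H$ the $e\times e$ matrix of their coefficients at $x_v$, $v\in H$, is invertible.
\item[(F2)] (Reisner, Stanley) $K[\Gamma]$ is Gorenstein of dimension $e$. Consequently an l.s.o.p.\ is a regular sequence in any order, $\dim A_j=h_j$, where $\sum_jh_jt^j=\sum_{T\in\Gamma}t^{|T|}(1-t)^{e-|T|}$ depends only on $\Gamma$, and $A$ satisfies \emph{Poincar\'e duality}: $A_j=0$ for $j>e$, there is an isomorphism $\operatorname{vol}:A_e\to K$, and the pairings $A_j\times A_{e-j}\to K$, $(y,c)\mapsto\operatorname{vol}(yc)$, are perfect.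
\end{itemize}
Three consequences will be used.
\begin{itemize}
\item[(F3)] \emph{If $0\ne y\in A_j$ and $j\le j'\le e$, then $y\mu\ne0$ for some monomial $\mu$ of degree $j'-j$.} Indeed $y\mu'\neq0$ for a monomial $\mu'$ of degree $e-j$; take a divisor of $\mu'$. So no nonzero element of degree $<e$ is killed by all variables, and every nonzero homogeneous ideal contains $A_e$.
\item[(F4)] \emph{$\operatorname{Ann}(\operatorname{Ann}(J))=J$ for every homogeneous ideal $J$.} By duality, $y\in A_j$ kills $J$ exactly when $\operatorname{vol}(yJ_{e-j})=0$. So $\operatorname{Ann}(J)_j$ is the orthogonal complement of $J_{e-j}$.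
\item[(F5)] \emph{$x_H\ne0$ in $A_e$ for every facet $H$.} Let $\mu$ be a monomial with support $T\in\Gamma$ and $x_v^2\mid\mu$. By (F1) some form in the span of the $\theta_k$ has coefficient $1$ at $x_v$ and $0$ at the other vertices of $T$; multiplying it by $\mu/x_v$ writes $\mu$ through monomials of larger support. So facet monomials span $A_e\ne0$. If $R\cup\{a\}$ and $R\cup\{b\}$ are the facets through a ridge $R$, a nonzero form in the span with zero coefficients on $R$ has nonzero coefficients at $a$ and $b$ by (F1), and multiplying it by $x_R$ shows that the two facet monomials are nonzero multiples of each other.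
\end{itemize}

The next lemma passes from $A$ to the link of a face. Call linear forms $\theta_0,\theta_1,\dots,\theta_e$ over $K$ a \emph{generic system} for $\Gamma$ if their coefficients $a_{kw}$ ($0\le k\le e$, $w$ a vertex) are algebraically independent over the prime field. Any $e$ forms of a generic system are an l.s.o.p.\ by (F1). For a linear form $\omega$ let $\omega|_{\operatorname{lk}G}$ denote its restriction, obtained by keeping only the variables of vertices of $\operatorname{lk}G$.

\begin{lemma}\label{lem:link}
Let $\Gamma$ be a homology $(e-1)$-sphere over $K$, let $L$ be the span of an l.s.o.p.\ $\theta_1,\dots,\theta_e$, let $A=K[\Gamma]/(L)$, and let $G$ be a face with $|G|=r$. Let $L_G\subseteq L$ be the subspace of forms with zero coefficients at all $x_v$, $v\in G$.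
\begin{itemize}
\item[(1)] $\operatorname{Ann}(x_G)\subseteq A$ is generated by the $x_T$ with $T\cup G\notin\Gamma$.
\item[(2)] $A/\operatorname{Ann}(x_G)\cong A':=K[\operatorname{lk}G]/(L_G|_{\operatorname{lk}G})$, an Artinian reduction of $K[\operatorname{lk}G]$ with top degree $e-r$. A linear form $\omega$ maps to $(\omega-\theta)|_{\operatorname{lk}G}$ for any $\theta\in L$ that has the same coefficients as $\omega$ at all $x_v$, $v\in G$.
\item[(3)] If $\theta_0,\dots,\theta_e$ is a generic system for $\Gamma$, then $A'=K[\operatorname{lk}G]/(\theta'_{r+1},\dots,\theta'_e)$ and $\theta_0$ maps to $\theta_0'$, where $\theta_0',\theta'_{r+1},\dots,\theta'_e$ is a generic system for $\operatorname{lk}G$.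
\end{itemize}
\end{lemma}

\begin{proof}
Let $J\subseteq A$ be the ideal generated by the $x_T$ with $T\cup G\notin\Gamma$, so $A/J=K[\operatorname{st}G]/(L)$, where $K[\operatorname{st}G]=K[\operatorname{lk}G][x_v:v\in G]$. By (F1), for each $v\in G$ there is $\rho_v\in L$ with coefficient $1$ at $x_v$ and $0$ at the other vertices of $G$, and $L$ is the direct sum of $L_G$ and the span of the $\rho_v$. Eliminating $x_v$ by means of $\rho_v$ gives $A/J\cong A'$ with the stated effect on linear forms. The ring $A'$ is a finite-dimensional quotient of $K[\operatorname{lk}G]$ by $e-r$ forms, so it is an Artinian reduction, and (F2)--(F5) apply to it. Since $x_GJ=0$, multiplication by $x_G$ induces a map $A/J\to A$ with kernel $\operatorname{Ann}(x_G)/J$. The top degree of $A/J$ is spanned by $x_{H\setminus G}$ for a facet $H\supseteq G$, which maps to $x_H\ne0$. By (F3) the kernel is zero. This proves (1) and (2).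

For (3), the matrix $(a_{lv})_{1\le l\le r,\,v\in G}$ is invertible. So for $k\in\{0,r+1,\dots,e\}$ there are elements $\beta_{kl}$ of the field generated by the $a_{\cdot v}$, $v\in G$, such that $\theta_k-\sum_{l\le r}\beta_{kl}\theta_l$ has zero coefficients on $G$; let $\theta_k'$ be its restriction. Its coefficients $a_{kw}-\sum_l\beta_{kl}a_{lw}$ are translates of the $a_{kw}$ by elements of the field $K_0$ generated by the columns of $G$ and the rows $1,\dots,r$, so they are algebraically independent over $K_0$.
\end{proof}

\section{Lefschetz elements}\label{sec:lef}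

The ring $B$ is an Artinian reduction modulo one further linear form. To control it we need that form to act injectively below the middle degree. Injectivity of a linear map is unaffected by extending the field, which we use freely.

For polytopes this is the \emph{hard Lefschetz theorem} (\cite{St}; in general \cite{McM}): if $Q$ is a simplicial $e$-polytope with the origin in its interior, $\theta_1,\dots,\theta_e$ are the forms of its natural embedding, and $A=\mathbb{R}[\partial Q]/(\theta_1,\dots,\theta_e)$, then $\ell^{\,e-2j}:A_j\to A_{e-j}$ is bijective for $j\le e/2$. In particular $\ell:A_j\to A_{j+1}$ is injective for $2j<e$. (The $\theta_k$ are an l.s.o.p.\ by (F1), since the vertices of a facet are linearly independent.) Translating a polytope adds multiples of $\ell$ to the $\theta_k$, so it changes neither $B$ nor the stresses, and we may always assume that the origin is interior.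

For generic embeddings the corresponding statement is known; we derive it from the \emph{anisotropy theorem} of Papadakis and Petrotou, in the form given in \cite{KX}: if $\Gamma$ is a homology $(e-1)$-sphere over $\mathbb{F}_2$ and $E$ is the Artinian reduction of its face ring over $\mathbb{F}_2(c_{kw})$ by forms whose coefficients $c_{kw}$ are indeterminates, then $y^2\ne0$ for every nonzero $y\in E_m$ with $2m\le e$.

\begin{proposition}\label{prop:wlp}
Let $\Gamma$ be a simplicial sphere or the link of a face in a simplicial sphere, of dimension $e-1$. Let $\theta_0,\dots,\theta_e$ be a generic system for $\Gamma$ over a field $K$ of characteristic $0$, and let $A=K[\Gamma]/(\theta_1,\dots,\theta_e)$. Then $\theta_0:A_j\to A_{j+1}$ is injective for $2j<e$.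
\end{proposition}

\begin{proof}
We first prove the statement in characteristic $2$, for all homology spheres over $\mathbb{F}_2$. The coefficients of any generic system generate a copy of the rational function field $\mathbb{F}_2(a_{kw})$, so for a given $\Gamma$ it suffices to treat one generic system over one field. By (F3) it suffices to treat the largest $j$ with $2j<e$: if $0\neq y$ has smaller degree, then $y\mu\ne0$ in that largest degree for some monomial $\mu$, so $\theta_0y\mu\ne0$ and $\theta_0y\ne0$.

\emph{The case $e=2j+1$.} Anisotropy concerns squares, not multiplication by a linear form. To connect the two we realize $\theta_0$ as a variable of a larger sphere. Let $\Gamma'$ be the suspension of $\Gamma$ with apices $\nu,\nu'$, so $\operatorname{lk}_{\Gamma'}\nu=\Gamma$, and let $E$ be the reduction of the face ring of $\Gamma'$ over $K'=\mathbb{F}_2(c_{kw})$ by forms $\sigma_0,\dots,\sigma_e$ with indeterminate coefficients. Its top degree is $e+1=2(j+1)$. By Lemma~\ref{lem:link}(2), $E/\operatorname{Ann}(x_\nu)\cong A=K'[\Gamma]/(\theta_1,\dots,\theta_e)$ with $x_\nu\mapsto\theta_0$, where for vertices $w$ of $\Gamma$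
\[
a_{0w}=-c_{0w}/c_{0\nu},\qquad a_{kw}=c_{kw}-c_{k\nu}c_{0w}/c_{0\nu}\quad(1\le k\le e).
\]
Over the field generated by the $c_{k\nu}$, the $a_{kw}$ generate the same field as the $c_{kw}$, so they are algebraically independent. Let $0\ne y\in A_j$ with lift $\tilde y\in E_j$. Then $x_\nu\tilde y\ne0$ in $E_{j+1}$, so $0\ne(x_\nu\tilde y)^2=x_\nu\cdot x_\nu\tilde y^2$. Hence $x_\nu\tilde y^2\notin\operatorname{Ann}(x_\nu)$, that is, $\theta_0y^2\ne0$ in $A$, and so $\theta_0y\ne0$.

\emph{The case $e=2j+2$.} Let $0\ne y\in A_j$. By (F3) there is a vertex $w$ with $x_wy\ne0$, so the image $\bar y$ of $y$ in $A/\operatorname{Ann}(x_w)$ is nonzero. By Lemma~\ref{lem:link}(3) this quotient is the reduction of the face ring of $\operatorname{lk}w$ by a generic system, with top degree $2j+1$, and $\theta_0$ maps to the extra form of the system. The odd case gives $\theta_0\bar y\ne0$, so $\theta_0y\ne0$.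

\emph{Transfer to characteristic $0$.} Now $\Gamma$ is a homology sphere over both $\mathbb{Q}$ and $\mathbb{F}_2$. For either prime field $\mathbb{F}$ take $K=\mathbb{F}(a_{kw})$. The cokernel of $\theta_0:A_j\to A_{j+1}$ has dimension at least $h_{j+1}-h_j$, with equality exactly when the map is injective. This cokernel is also the cokernel of the map $K[\Gamma]_j^{\,e+1}\to K[\Gamma]_{j+1}$, $(f_k)\mapsto\sum_k\theta_kf_k$, whose matrix in monomial bases has entries in $\mathbb{Z}[a_{kw}]$. A minor that is nonzero modulo $2$ is nonzero, so the cokernel over $\mathbb{Q}(a)$ has dimension at most the dimension $h_{j+1}-h_j$ found over $\mathbb{F}_2(a)$.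
\end{proof}

For a generic embedding $p$ the forms $\ell,\theta_1,\dots,\theta_d$ are not a generic system, since $\ell$ has all coefficients $1$. This is repaired by \emph{rescaling}. Let $K=\mathbb{Q}(p(w)_k)$ and adjoin indeterminates $t_w$. The automorphism $x_w\mapsto t_wx_w$ of $K(t)[\Delta]$ multiplies each monomial by a nonzero scalar and turns the coefficients into $t_w$ and $t_wp(w)_k$. These $(d+1)n$ elements generate the field $K(t)$ of transcendence degree $(d+1)n$, so the rescaled forms are a generic system, in any order.

\begin{proposition}\label{prop:L}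
Let $\Delta$ be the boundary complex of a simplicial $d$-polytope $P$ with the origin in its interior, with the natural embedding, or a simplicial $(d-1)$-sphere with a generic embedding. Let $A=\mathbb{R}[\Delta]/(\theta_1,\dots,\theta_d)$ and let $G$ be a face. Then $\ell$ is injective on $(A/\operatorname{Ann}(x_G))_j$ for $2j<d-|G|$.
\end{proposition}

\begin{proof}
We may assume $|G|<d$. In the generic case, rescale, which preserves the ideal described in Lemma~\ref{lem:link}(1), and apply Lemma~\ref{lem:link}(3) and Proposition~\ref{prop:wlp} to $\operatorname{lk}G$ with $\ell$ as $\theta_0$.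

In the polytope case we realize $\operatorname{lk}G$ as the boundary of a polytope $Q$ on which the image of $\ell$ becomes the sum of the variables. For each facet $H$ let $m_H$ be the linear functional with $m_H=1$ on $H$; it is $<1$ at the other vertices. Let $m$ be a linear functional equal to $1$ on $G$ and $<1$ at all other vertices: take $m=0$ if $G=\emptyset$, and otherwise take a hyperplane $\{m=1\}$ that supports $P$ in $G$. Let $\pi$ be the projection of $\mathbb{R}^d$ onto $\mathbb{R}^d/\operatorname{span}p(G)$, a space of dimension $e=d-|G|$. For vertices $w$ of $\operatorname{lk}G$ put $\kappa_w=1-m(p(w))>0$ and $q(w)=\pi(p(w))/\kappa_w$. For a facet $H\supseteq G$, the functional $m_H-m$ vanishes on $p(G)$, so it descends to a functional $n_H$ with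
\[
1-n_H(q(w))=\frac{1-m_H(p(w))}{\kappa_w},
\]
which is $0$ for $w\in H$ and positive otherwise. The points $q(w)$, $w\in H\setminus G$, are linearly independent because the points $p(w)$, $w\in H$, are. Each ridge of $\operatorname{lk}G$ lies in two facets. By Lemma~\ref{lem:facets}, $Q=\operatorname{conv}\{q(w)\}$ is a simplicial $e$-polytope with $\partial Q=\operatorname{lk}G$, and the origin is interior since $1-n_H(0)>0$ for all $H$. In Lemma~\ref{lem:link}(2), the restricted forms are $\sum_w\varphi(\pi p(w))x_w=\sum_w\varphi(q(w))\kappa_wx_w$ for linear functionals $\varphi$ on the quotient space, and $\ell$ maps to $\sum_w\kappa_wx_w$. In the variables $\kappa_wx_w$ this is the setting of the hard Lefschetz theorem for $Q$.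
\end{proof}

\section{No socle in low degrees, and reconstruction}\label{sec:socle}

The bound $d-i$ on the dimensions of missing faces enters Theorem~\ref{thm:generic} and Proposition~\ref{prop:reconstruct} only through the following lemma.

\begin{lemma}\label{lem:socle}
Let $\Delta$ be a homology $(d-1)$-sphere over $K$ and $A$ an Artinian reduction of $K[\Delta]$. Let $\omega\in A_1$ be such that $\omega:A_j\to A_{j+1}$ is injective for $2j<d$. Let $i\ge1$, $2i<d$, and assume that $\Delta$ has no missing faces of dimension $\ge d-i+1$. Then for $0\le j\le i-1$ the only element of $(A/\omega A)_j$ killed by all variables is $0$.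
\end{lemma}

\begin{proof}
Let $z\in A_j$ represent such an element, and write $x_wz=\omega z_w$ with $z_w\in A_j$. We want $y\in A_{j-1}$ with $z=\omega y$. Such a $y$ would satisfy $z_w=x_wy$, so we look for a common ``quotient'' $z_w/x_w$, and we construct it by duality as a functional on $A_{d-j+1}$.

The $z_w$ are compatible: $\omega(x_vz_w-x_wz_v)=x_vx_wz-x_wx_vz=0$, the bracket has degree $j+1$, and $2(j+1)\le2i<d$, so $x_vz_w=x_wz_v$. Write $A=R/J$ with $R=K[x]$. For a monomial $\mu\in R_{d-j+1}$ and a variable $x_w$ dividing it put $\Lambda(\mu)=\operatorname{vol}(z_w\,\mu/x_w)$. This does not depend on $w$: if $\mu=x_vx_w\mu'$ with $v\ne w$, then $z_wx_v\mu'=z_vx_w\mu'$. Extending linearly, $\Lambda(x_wc)=\operatorname{vol}(z_wc)$ for all $w$ and all $c\in R_{d-j}$.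

The ideal $J$ is generated by linear forms and by the monomials of the missing faces, which have degree at most $d-i+1\le d-j$. Hence $J_{d-j+1}=\sum_wx_wJ_{d-j}$, and $\Lambda$ vanishes on $J_{d-j+1}$. So $\Lambda$ is a functional on $A_{d-j+1}$, and by duality $\Lambda=\operatorname{vol}(y\,\cdot\,)$ for some $y\in A_{j-1}$, with $y=0$ if $j=0$. Then $\operatorname{vol}((z_w-x_wy)c)=0$ for all $c\in A_{d-j}$, so $z_w=x_wy$. Now $x_w(z-\omega y)=0$ for all $w$, and (F3) gives $z=\omega y$.
\end{proof}

The bound on missing faces cannot be relaxed. In Example~\ref{ex:freesum}, $\mathbb{R}[x]/(\theta_1,\dots,\theta_d,\ell)=\mathbb{R}[t]$ with $x_j\mapsto c_jt$, so $B=\mathbb{R}[t]/(t^{\min(a,b)+1})$; for $a=i-1$, $b=d-i+1$ the element $t^{i-1}\ne0$ is killed by all variables. The strict inequality $2i<d$ is used once, for the compatibility $x_vz_w=x_wz_v$ when $j=i-1$.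

\begin{proof}[Proof of Proposition~\ref{prop:reconstruct}]
Put the origin in the interior of $P$. By hard Lefschetz, Lemma~\ref{lem:socle} applies to $A=\mathbb{R}[\partial P]/(\theta_1,\dots,\theta_d)$ and $\omega=\ell$, with $A/\ell A=B$. So for $1\le j\le i-1$ the map $B_j\to B_{j+1}^{\,n}$, $z\mapsto(x_wz)_w$, is injective. By Lemma~\ref{lem:dual}(1) its dual is the map $\mathcal{S}_{j+1}^{\,n}\to\mathcal{S}_j$, $(\Phi_w)\mapsto\sum_w\partial\Phi_w/\partial y_w$, which is therefore surjective. Hence $\mathcal{S}_1$ is the span of the partial derivatives of order $i-1$ of elements of $\mathcal{S}_i$. The space $\mathcal{S}_1$ of affine dependencies is the orthogonal complement of the row space of the $(d+1)\times n$ matrix with columns $(1,p(j))$, which has rank $d+1$. Two such matrices with the same row space differ by an invertible matrix on the left that preserves the first coordinate, that is, by an affine bijection of $\mathbb{R}^d$.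
\end{proof}

\section{Generic spheres: differentiating with respect to the coordinates}\label{sec:generic}

A relation $u=0$ in $B$ with $u$ rational expresses $u$ through $\ell$ and the $\theta_k$ with coefficients that are rational functions of the coordinates. The element $u$ does not depend on the coordinates, so differentiating the relation gives new relations, and these allow us to remove the $\theta_k$ one at a time. The case $i=1$ shows the step. Suppose $u=q\theta_1$ modulo $\ell,\theta_2,\dots,\theta_d$, with a scalar $q$. Applying $\partial/\partial p(w)_1$ gives $qx_w=0$ modulo $\ell,\theta_1,\dots,\theta_d$, for every $w$. If $q\ne0$, these $d+1$ forms span all $n$ variables, so $\Delta$ is the boundary of a $d$-simplex, which has a missing face of dimension $d$. In higher degree the same step shows only that $q$ is divisible by $\theta_1$, and we iterate.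

\begin{proof}[Proof of Theorem~\ref{thm:generic}]
Let $K=\mathbb{Q}(p(w)_k)\subset\mathbb{R}$, a rational function field in the coordinates, and for $0\le s\le d$ let
\[
B^{(s)}=K[\Delta]/(\ell,\theta_{s+1},\dots,\theta_d).
\]
Then $B^{(0)}\otimes_K\mathbb{R}=B$, $B^{(s-1)}=B^{(s)}/\theta_sB^{(s)}$ and $B^{(d)}=K[\Delta]/(\ell)$. By rescaling, $\ell,\theta_2,\dots,\theta_d$ is an l.s.o.p., so $B^{(1)}$ is an Artinian reduction of $K[\Delta]$, and $\theta_s$ is a nonzerodivisor on $B^{(s)}$ for $2\le s\le d$ by (F2). By rescaling and Proposition~\ref{prop:wlp}, $\theta_1:B^{(1)}_j\to B^{(1)}_{j+1}$ is injective for $2j<d$. Hence for $1\le s\le d$: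
\begin{itemize}
\item[(A)] $\theta_s:B^{(s)}_j\to B^{(s)}_{j+1}$ is injective for $j\le i-1$.
\item[(B)] No nonzero element of $B^{(s-1)}$ of degree $j\le i-1$ is killed by all variables.
\end{itemize}
For $s=1$, (B) is Lemma~\ref{lem:socle} with $A=B^{(1)}$ and $\omega=\theta_1$. For $s=2$ it is (F3). For $s\ge3$, an element killed by all variables is killed by the nonzerodivisor $\theta_{s-1}$.

\emph{Claim: if $u\in\mathbb{Q}[\Delta]_i$ is zero in $B^{(s-1)}$, then it is zero in $B^{(s)}$.} Let $\partial_w=\partial/\partial p(w)_s$ act on $K[x]$ through the coefficients. It kills the generators of the ideal defining $B^{(s)}$, so it induces a degree-preserving derivation of $B^{(s)}$ with $\partial_wu=0$ and $\partial_w\theta_s=x_w$. We show by induction that $u\in\theta_s^mB^{(s)}_{i-m}$ for $m=1,\dots,i+1$; for $m=i+1$ this is the claim. The case $m=1$ is the hypothesis. Let $u=\theta_s^mq$ with $1\le m\le i$ and $q\in B^{(s)}_{i-m}$. Applying $\partial_w$ gives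
\[
0=\theta_s^{m-1}\bigl(m\,x_wq+\theta_s\,\partial_wq\bigr).
\]
The bracket has degree $i-m+1$, and the $m-1$ multiplications by $\theta_s$ start in degrees $i-m+1,\dots,i-1$, so the bracket vanishes by (A). Since $m\neq0$ in $K$, the image of $q$ in $B^{(s-1)}$ is killed by every $x_w$. It has degree $i-m\le i-1$, so it is zero by (B). Thus $q\in\theta_sB^{(s)}_{i-m-1}$, which completes the induction.

If $u\in\mathbb{Q}[\Delta]_i$ vanishes in $B_i$, it vanishes in $B^{(0)}$, and the claim for $s=1,\dots,d$ gives $u\in\ell K[\Delta]_{i-1}$. The equation $u=\ell v$ is a linear system with rational coefficients, so it has a solution $v\in\mathbb{Q}[\Delta]_{i-1}$. Conversely, $\ell$ vanishes in $B$. This identifies the kernel.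

Let $x^\mu$ be a monomial of degree $i$ supported on a face, and let $H$ be a facet containing its support, so $|H|=d\ge3$. Setting $x_v=0$ for $v\notin H$ maps $\mathbb{Q}[\Delta]$ onto the polynomial ring $\mathbb{Q}[x_v:v\in H]$, where $x^\mu$ is not divisible by $\sum_{v\in H}x_v$: evaluate at a point with nonzero coordinates of sum zero. So $x^\mu\notin\ell\,\mathbb{Q}[\Delta]_{i-1}$, hence $x^\mu\ne0$ in $B_i$, and Lemma~\ref{lem:dual}(2) applies. Finally, the stresses in which a given $(i-1)$-face does not participate form a proper subspace of $\mathcal{S}_i(\Delta,p)$, and a real vector space is not a finite union of proper subspaces.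
\end{proof}

\begin{remark}
A small perturbation of the vertices of a simplicial polytope preserves the hypotheses of Lemma~\ref{lem:facets}, hence the boundary complex, and configurations with algebraically independent coordinates are dense. So for $2i<d$ the polytope of Theorem~\ref{thm:counter} has arbitrarily small perturbations with the same boundary complex that satisfy the conclusion of the Conjecture.
\end{remark}

\section{Small missing faces}\label{sec:small}

Without genericity we cannot differentiate. Instead we test a relation $x_F=\ell m$ against the faces $G$ that are incompatible with $F$. The relation gives $\ell m=0$ in the link of $G$, and the Lefschetz property of the link cancels $\ell$ provided $G$ is small.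

\begin{proof}[Proof of Theorem~\ref{thm:small}]
In the polytope case put the origin in the interior. Let $A=\mathbb{R}[\Delta]/(\theta_1,\dots,\theta_d)$, an Artinian reduction with $B=A/\ell A$. Suppose that an $(i-1)$-face $F$ participates in no affine $i$-stress. By Lemma~\ref{lem:dual}(2), $x_F=\ell m$ in $A$ for some $m\in A_{i-1}$.

Let $G$ be a face that is minimal with the property $F\cup G\notin\Delta$, and choose a missing face $T\subseteq F\cup G$. The set $T\setminus F\subseteq G$ has the same property, so $G=T\setminus F$. Since $G$ is a face and $T$ is not, $T\cap F\ne\emptyset$. Therefore $|G|\le|T|-1\le d-2i+1$, and $2(i-1)<d-|G|$. Now $\ell m\,x_G=x_Fx_G=0$, so $\ell$ kills the image of $m$ in $(A/\operatorname{Ann}(x_G))_{i-1}$, and Proposition~\ref{prop:L} gives $mx_G=0$.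

By Lemma~\ref{lem:link}(1), $\operatorname{Ann}(x_F)$ is generated by the $x_{T'}$ with $T'\cup F\notin\Delta$. Such an $x_{T'}$ is zero if $T'\notin\Delta$ and is a multiple of some $x_G$ as above if $T'\in\Delta$. So $m\in\operatorname{Ann}(\operatorname{Ann}(x_F))=x_FA$ by (F4). Since $m$ has degree $i-1<i$, we get $m=0$ and $x_F=0$ in $A$. Then $x_H=0$ for every facet $H\supseteq F$, contrary to (F5).
\end{proof}

In the polytope of Theorem~\ref{thm:counter}, the set $G$ of the construction is a face that is minimal with $F\cup G\notin\partial P$, and $d-|G|=2i-3<2(i-1)$. So degree $i-1$ lies above the middle degree for the link of $G$, where Proposition~\ref{prop:L} gives no information.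

\begin{thebibliography}{9}

\bibitem{KX}
K.~Karu and E.~Xiao, \emph{On the anisotropy theorem of Papadakis and Petrotou}, Algebraic Combinatorics 6 (2023).

\bibitem{McM}
P.~McMullen, \emph{On simple polytopes}, Invent. Math. 113 (1993).

\bibitem{MNZ}
Satoshi Murai, Isabella Novik, Hailun Zheng, \emph{Affine stresses, inverse systems, and reconstruction problems}, arXiv:2306.09816 (2023).

\bibitem{St}
R.~Stanley, Adv. Math. 35 (1980).

\end{thebibliography}
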